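\title{A sharp bound on the number of variables of nonsingular unsatisfiable hitting clause-sets}

\begin{abstract}
An unsatisfiable hitting clause-set is a set of clauses of which every truth assignment falsifies exactly one; geometrically, it is a partition of the discrete cube into subcubes. Its deficiency is the number of clauses minus the number of variables, and it is nonsingular if every literal occurs at least twice. We prove the Finiteness Conjecture, which states that nonsingular unsatisfiable hitting clause-sets of a given deficiency $k$ have boundedly many variables. The maximum number of variables is $4k-5$ for $k\ge 2$, and we determine all clause-sets attaining it. The proof combines an orthogonality argument for characters of the cube with a recursive decomposition along variables that behave like the nodes of a binary tree.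
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Hitting clause-sets}

A \emph{literal} is a variable $v$ or its negation $\overline v$; these two literals are \emph{complementary}. A \emph{clause} is a finite set of literals containing no complementary pair, and a \emph{clause-set} is a finite set of clauses. We write a clause as a word, $a\overline b$ for $\{a,\overline b\}$, and $\bot$ for the empty clause. The variable $v$ \emph{occurs} in a clause $C$ if $v\in C$ or $\overline v\in C$. For a clause or clause-set $F$, let $\operatorname{var}(F)$ be the set of variables occurring in it. For a clause-set $F$ put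
\[
c(F)=|F|,\qquad n(F)=|\operatorname{var}(F)|,\qquad \delta(F)=c(F)-n(F);
\]
the number $\delta(F)$ is the \emph{deficiency} of $F$. Two clauses \emph{clash} if one contains a literal whose complement lies in the other, and $F$ is \emph{hitting} if any two different clauses of $F$ clash.

An \emph{assignment} to a finite set $V$ of variables is a point $\xi\in\{\pm1\}^V$, where $\xi_v=+1$ means that $v$ is true. It \emph{falsifies} a clause $C$ with $\operatorname{var}(C)\subseteq V$ if it makes all literals of $C$ false, and $F$ is \emph{unsatisfiable} if every assignment to $\operatorname{var}(F)$ falsifies some clause of $F$. The assignments falsifying $C$ form a subcube of $\{\pm1\}^V$: the coordinates in $\operatorname{var}(C)$ are prescribed, the others are free, and the subcube contains the fraction $2^{-|C|}$ of all points. Two such subcubes are disjoint exactly when the clauses clash. So $F$ is hitting if and only if its subcubes are pairwise disjoint, and unsatisfiable if and only if they cover the cube. Let $\mathcal{UHIT}$ be the set of unsatisfiable hitting clause-sets. For a clause-set $F$ the following are therefore equivalent: $F\in\mathcal{UHIT}$; every assignment falsifies exactly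 one clause of $F$; the subcubes of $F$ partition the cube; $F$ is hitting and $\sum_{C\in F}2^{-|C|}=1$. The only $F\in\mathcal{UHIT}$ with $n(F)=0$, and also the only one with $c(F)=1$, is $\{\bot\}$; we call it \emph{trivial}.

The deficiency compares the number of cells of the partition with the number of directions in which the cube is cut. It is known that $\delta(F)\ge1$ for all $F\in\mathcal{UHIT}$, and we shall see a proof in Section~\ref{sec:characters}. Small deficiency thus means that many directions are cut with few cells, and one asks how many directions a given deficiency allows.

A clause-set $F\in\mathcal{UHIT}$ is \emph{nonsingular} if for every $v\in\operatorname{var}(F)$ there are four different clauses $A,B,C,D\in F$ with $v\in A$, $v\in B$, $\overline v\in C$, $\overline v\in D$; that is, each of the literals $v$ and $\overline v$ lies in at least two clauses. Let $\mathcal{UHIT}'$ be the set of nonsingular $F\in\mathcal{UHIT}$, and for $k\ge1$ let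
\[
\mathrm{nM}(k)=\sup\{\,n(F): F\in\mathcal{UHIT}',\ \delta(F)=k\,\}\in\mathbb N_0\cup\{+\infty\}.
\]
The values $\mathrm{nM}(1)=0$, attained by $\{\bot\}$, and $\mathrm{nM}(2)=3$ are known. The problem, taken from \cite{KZ}, is the following.

\begin{quote}
\textbf{Finiteness Conjecture.} \emph{For every $k\ge 1$ we have $\mathrm{nM}(k)<+\infty$.}
\end{quote}

\subsection{Trees}

One construction explains both why nonsingularity is required and which value of $\mathrm{nM}(k)$ to expect. A \emph{full binary tree} is a finite rooted tree in which every vertex that is not a leaf has exactly two children; a single vertex is allowed. With $\ell$ leaves it has $\ell-1$ inner vertices.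

\begin{definition}\label{def:tree}
Let $T$ be a full binary tree whose inner vertices are labeled by distinct variables, the two edges below a vertex labeled $v$ being labeled $v$ and $\overline v$. The \emph{path clause} $\pi(b)$ of a leaf $b$ is the set of literals on the path from the root to $b$. Let a clause-set $H_b$ be given for each leaf $b$, such that the sets $\operatorname{var}(H_b)$ are disjoint from each other and from the labels. The \emph{tree composition} is
\[
T[H_b]=\{\pi(b)\cup K:\ b \text{ a leaf of } T,\ K\in H_b\}.
\]
\end{definition}

\begin{lemma}\label{lem:tree}
Let $F=T[H_b]$ with $H_b\in\mathcal{UHIT}$ for all leaves $b$.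
\begin{enumerate}
\item[(a)] $F\in\mathcal{UHIT}$, the set $\operatorname{var}(F)$ is the disjoint union of the set of labels and the sets $\operatorname{var}(H_b)$, and
\[
c(F)=\sum_b c(H_b),\qquad n(F)+1=\sum_b\bigl(n(H_b)+1\bigr),\qquad \delta(F)-1=\sum_b\bigl(\delta(H_b)-1\bigr).
\]
\item[(b)] $F$ is nonsingular if and only if every $H_b$ is nonsingular and, in case $T$ has at least two leaves, no $H_b$ is trivial.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Given an assignment, walk down from the root, always along the edge whose literal is false. The leaf $b$ reached is the only leaf whose path clause is falsified, and exactly one $K\in H_b$ is falsified. So exactly one pair $(b,K)$ has $\pi(b)\cup K$ falsified; since every clause is falsified by some assignment, different pairs give different clauses. This gives $F\in\mathcal{UHIT}$ and the formula for $c(F)$. Every label occurs in $F$ because no $H_b$ is empty, so $n(F)=\ell-1+\sum_bn(H_b)$ if $T$ has $\ell$ leaves. The third formula is the difference of the first two.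

(b) A literal on a variable of $H_b$ lies in as many clauses of $F$ as of $H_b$. The literal on an edge lies in $\sum c(H_b)$ clauses, summed over the leaves $b$ below the edge, and this sum is $1$ exactly when the edge ends in a leaf $b$ with $H_b=\{\bot\}$.
\end{proof}

If all leaves carry $\{\bot\}$, the composition is the set of path clauses of $T$; we call it a \emph{tree clause-set}. It has deficiency $1$ and $\ell-1$ variables, so without nonsingularity the number of variables is unbounded already for $k=1$. To make a composition nonsingular, every leaf must carry a nontrivial nonsingular clause-set. By Lemma~\ref{lem:tree}(a) both $n+1$ and $\delta-1$ are additive over the leaves, so one wants leaves with a large ratio $(n+1)/(\delta-1)$. The set $\{ab,a\overline b,\overline ab,\overline a\overline b\}$ of all clauses of size two on two variables is nonsingular with $n=2$, $\delta=2$, and has ratio $3$. A better leaf is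
\[
\mathcal F_2=\{\,abc,\ \overline a\overline b\overline c,\ a\overline b,\ b\overline c,\ c\overline a\,\}.
\]
It is hitting: $abc$ and $\overline a\overline b\overline c$ clash; the three clauses of size two clash pairwise, in $b$, $c$ and $a$; and each of them contains a positive and a negative literal, so it clashes with both clauses of size three. Moreover $2\cdot\frac18+3\cdot\frac14=1$, and each of the six literals occurs exactly twice. Thus $\mathcal F_2\in\mathcal{UHIT}'$ with $n=3$, $\delta=2$ and ratio $4$. On the $3$-cube, $\mathcal F_2$ consists of two antipodal vertices and three alternate edges of the hexagon that remains. A \emph{copy} of $\mathcal F_2$ is a clause-set obtained from it by renaming variables and by flipping some of them, that is, exchanging $v$ and $\overline v$. If ratio $4$ is best possible, then $n+1\le4(k-1)$, and this is the answer.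

\subsection{Results}

\begin{theorem}\label{thm:bound}
If $F\in\mathcal{UHIT}'$ has $n(F)\ge1$ and $k=\delta(F)$, then $n(F)\le4k-5$. Hence $\mathrm{nM}(k)<\infty$ for all $k\ge1$, and the Finiteness Conjecture holds.
\end{theorem}

For $k=1$ the bound reads $n(F)\le-1$, so $n(F)\ge1$ forces $k\ge2$, and $\mathrm{nM}(1)=0$.

\begin{theorem}\label{thm:sharp}
$\mathrm{nM}(k)=4k-5$ for all $k\ge2$. Equivalently, $c(F)\ge\frac54\bigl(n(F)+1\bigr)$ for every $F\in\mathcal{UHIT}'$ with $n(F)\ge1$, and for every $k\ge2$ equality is attained by some $F$ with $\delta(F)=k$.
\end{theorem}

\begin{theorem}\label{thm:extremal}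
Let $k\ge2$. The clause-sets $F\in\mathcal{UHIT}'$ with $\delta(F)=k$ and $n(F)=4k-5$ are exactly the tree compositions $T[H_b]$ in which $T$ has $k-1$ leaves and every $H_b$ is a copy of $\mathcal F_2$.
\end{theorem}

By Lemma~\ref{lem:tree}, a composition $F$ of $k-1$ copies of $\mathcal F_2$ is nonsingular with $n(F)+1=4(k-1)$ and $\delta(F)-1=k-1$. This proves one direction of Theorem~\ref{thm:extremal}. It also reduces Theorem~\ref{thm:sharp} to Theorem~\ref{thm:bound}: full binary trees with $k-1$ leaves exist for all $k\ge2$, a clause-set in $\mathcal{UHIT}$ of deficiency $k\ge2$ has $n\ge1$, and $n\le4(c-n)-5$ is the inequality $c\ge\frac54(n+1)$.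

\subsection{Outline of the proof}

The extremal examples contain two kinds of variables: those inside a copy of $\mathcal F_2$, three for each unit of $\delta-1$, and the labels of the tree, which cost no deficiency. The proof treats the two kinds separately in an arbitrary $G\in\mathcal{UHIT}$. Section~\ref{sec:characters} realizes $\delta(G)-1$ as the dimension of a Euclidean space $W$ in which every pair of variables has a vector. Section~\ref{sec:nosplit} isolates the variables that behave like tree labels, called split, and shows $n(G)\le3(\delta(G)-1)$ if there are none. Section~\ref{sec:splitting} shows that a split variable cuts $G$ into three smaller members of $\mathcal{UHIT}$. Section~\ref{sec:decomposition} iterates this and uses nonsingularity, for the only time, to bound the number of cuts. Section~\ref{sec:extremal} follows the case of equality.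

\section{Characters of the cube}\label{sec:characters}

In Sections~\ref{sec:characters}--\ref{sec:splitting}, $G$ is an arbitrary member of $\mathcal{UHIT}$, singular or not, and $V=\operatorname{var}(G)$. For $v\in V$ define $f_v\colon G\to\{-1,0,1\}$ by
\[
f_v(C)=-1\ \text{ if } v\in C,\qquad f_v(C)=+1\ \text{ if }\overline v\in C,\qquad f_v(C)=0\ \text{ otherwise}.
\]
If $v$ occurs in $C$, then $f_v(C)$ is the value of $\xi_v$ on the subcube of $C$. Let $G_v$ be the set of clauses in which the variable $v$ occurs; it is the support of $f_v$, and $f_v^2=1$ on $G_v$. For $S\subseteq V$ let $f_S=\prod_{v\in S}f_v$ (pointwise product), so that $f_\emptyset=\mathbf 1$, and write $f_{vw}=f_vf_w$ for $v\ne w$. Put $\lambda_C=2^{-|C|}$ and equip $\mathbb R^G$ with the inner product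
\[
\langle f,g\rangle=\sum_{C\in G}\lambda_Cf(C)g(C).
\]

\begin{lemma}\label{lem:orth}
If $S,T\subseteq V$ are disjoint and not both empty, then $\langle f_S,f_T\rangle=0$.
\end{lemma}

\begin{proof}
Let $\xi$ be uniformly distributed on $\{\pm1\}^V$ and let $C(\xi)$ be the unique clause of $G$ that it falsifies. Then $C(\xi)=C$ with probability $\lambda_C$. Conditioned on this event, $\xi_v=f_v(C)$ for $v\in\operatorname{var}(C)$, and the other coordinates are independent and uniform. So the character $\chi_S(\xi)=\prod_{v\in S}\xi_v$ has conditional expectation $f_S(C)$: both equal $\prod_{v\in S}f_v(C)$ if $S\subseteq\operatorname{var}(C)$, and both are $0$ otherwise. Hence $\sum_C\lambda_Cf_S(C)=\mathbb E\,\chi_S=0$ for $S\ne\emptyset$. For disjoint $S,T$ we have $f_Sf_T=f_{S\cup T}$, so $\langle f_S,f_T\rangle=\sum_C\lambda_Cf_{S\cup T}(C)=0$.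
\end{proof}

The proof uses that the subcubes form a partition, that is, both the hitting property and unsatisfiability. Taking $S=\{v\}$, $T=\emptyset$ shows that every variable of $G$ occurs in both signs. The $n(G)+1$ vectors $\mathbf 1$ and $f_v$ ($v\in V$) are nonzero and pairwise orthogonal in a space of dimension $c(G)$; this gives $\delta(G)\ge1$. Let $W\subseteq\mathbb R^G$ be the orthogonal complement of their span. Then
\begin{equation}\label{eq:dim}
\dim W=c(G)-n(G)-1=\delta(G)-1 .
\end{equation}
To bound $n(G)$ in terms of $\delta(G)$ we must find many independent vectors in $W$. The characters of degree at most one are used up, so we turn to degree two. For $v\ne w$ let $g_{vw}=g_{wv}$ be the orthogonal projection of $f_{vw}$ to $W$. By Lemma~\ref{lem:orth}, $f_{vw}$ is orthogonal to $\mathbf 1$ and to $f_u$ for $u\notin\{v,w\}$, so only two terms are subtracted: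
\begin{equation}\label{eq:g}
g_{vw}=f_{vw}-a_{vw}f_v-a_{wv}f_w,\qquad
a_{vw}=\frac{\langle f_{vw},f_v\rangle}{\langle f_v,f_v\rangle}=\frac{\sum_{C\in G_v}\lambda_Cf_w(C)}{\sum_{C\in G_v}\lambda_C}.
\end{equation}
Thus $a_{vw}$ is the weighted average of $f_w$ over $G_v$. If $\{v,w\}\cap\{v',w'\}=\emptyset$, then $g_{v'w'}\in W$ and Lemma~\ref{lem:orth} give
\begin{equation}\label{eq:gorth}
\langle g_{vw},g_{v'w'}\rangle=\langle f_{vw},g_{v'w'}\rangle=\langle f_{vw},f_{v'w'}\rangle-a_{v'w'}\langle f_{vw},f_{v'}\rangle-a_{w'v'}\langle f_{vw},f_{w'}\rangle=0 .
\end{equation}
Let $\Gamma=\Gamma(G)$ be the graph on $V$ in which $vw$ is an edge if $g_{vw}\ne0$. Recall that a \emph{matching} is a set of pairwise disjoint edges. Nonzero pairwise orthogonal vectors are independent, so \eqref{eq:dim} and \eqref{eq:gorth} show that \emph{a matching of $\Gamma$ has at most $\delta(G)-1$ edges}.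

\begin{example}\label{ex:F2}
For $G=\mathcal F_2$ we have $\dim W=1$. The average of $f_b$ over $G_a=G\setminus\{b\overline c\}$ is $a_{ab}=(-\frac18+\frac18+\frac14+0)/\frac34=\frac13$, and the average of $f_a$ over $G_b=G\setminus\{c\overline a\}$ is $a_{ba}=(-\frac18+\frac18-\frac14+0)/\frac34=-\frac13$. So $g_{ab}=f_{ab}-\frac13f_a+\frac13f_b$, with the following values.
\[
\begin{array}{c|rrrrr}
C & abc & \overline a\overline b\overline c & a\overline b & b\overline c & c\overline a\\ \hline
\lambda_C & 1/8 & 1/8 & 1/4 & 1/4 & 1/4\\
f_a & -1 & 1 & -1 & 0 & 1\\
f_b & -1 & 1 & 1 & -1 & 0\\
f_{ab} & 1 & 1 & -1 & 0 & 0\\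
g_{ab} & 1 & 1 & -1/3 & -1/3 & -1/3
\end{array}
\]
The renaming $a\to b\to c\to a$ preserves $\mathcal F_2$ and the last row, so $g_{ab}=g_{bc}=g_{ca}$. The graph $\Gamma$ is a triangle: three variables share one dimension of $W$.
\end{example}

The matching bound says nothing about variables that a maximum matching misses, so we need to know when $g_{vw}=0$. The answer is that $v$ and $w$ are then placed like two labels of a tree: incomparable, or one above the other.

\begin{lemma}\label{lem:nonedge}
Let $v\ne w$ be variables of $G$. Then $g_{vw}=0$ if and only if one of the following holds:
\begin{enumerate}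
\item[(a)] $G_v\cap G_w=\emptyset$;
\item[(b)] $G_v\subsetneq G_w$ and $f_w$ is constant on $G_v$;
\item[(c)] $G_w\subsetneq G_v$ and $f_v$ is constant on $G_w$.
\end{enumerate}
\end{lemma}

\begin{proof}
In the cases (a), (b), (c) the vector $f_{vw}$ is $0$, $\pm f_v$, $\pm f_w$, respectively, and its projection to $W$ vanishes. Conversely let $g_{vw}=0$ and $G_v\cap G_w\ne\emptyset$. Then $f_{vw}\neq0$ and $f_{vw}=\alpha f_v+\beta f_w$ with $\alpha=a_{vw}$, $\beta=a_{wv}$. If $G_v\not\subseteq G_w$, evaluation at a clause $C\in G_v\setminus G_w$ gives $0=\alpha f_v(C)$, so $\alpha=0$; by symmetry, $G_w\not\subseteq G_v$ gives $\beta=0$. Both together would give $f_{vw}=0$, so one of $G_v$, $G_w$ contains the other. If $G_v\subsetneq G_w$, then $\beta=0$, and $f_vf_w=\alpha f_v$ says that $f_w=\alpha$ on $G_v$, which is (b). If $G_w\subsetneq G_v$, the same argument gives (c). If $G_v=G_w$, multiply the relation by $f_vf_w$ to get $1=\alpha f_w+\beta f_v$ on $G_v$. Since $f_v$ and $f_w$ vanish outside $G_v$, summing with the weights $\lambda_C$ gives $\sum_{C\in G_v}\lambda_C=\alpha\langle f_w,\mathbf 1\rangle+\beta\langle f_v,\mathbf 1\rangle=0$, which is absurd.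
\end{proof}

\section{Clause-sets without split variables}\label{sec:nosplit}

Two configurations defeat the matching bound. The first is isolated vertices: in a tree clause-set $W=0$, and $\Gamma$ has arbitrarily many vertices and no edge. The next definition singles out the variables that must be removed by other means.

\begin{definition}\label{def:split}
Let $x\ne y$ be variables of $G$. We say that $x$ \emph{straddles} $y$ if the variable $x$ occurs in some clause containing the literal $y$ and in some clause containing the literal $\overline y$, and $f_x$ is not constant on $G_y$. The variable $y$ is \emph{split} in $G$ if no variable straddles it.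
\end{definition}

So $y$ is split if every other variable that occurs on both sides of $y$ has one literal lying in all clauses of $G_y$. Every label $y$ of a tree composition is split, since the variables occurring on both sides of $y$ are the labels above $y$.

If $x$ straddles $y$, then $xy$ is an edge of $\Gamma$. Indeed, in Lemma~\ref{lem:nonedge} with $v=y$, $w=x$, cases (a) and (c) fail because $f_y$ takes both values $\pm1$ on $G_x$, and case (b) fails because $f_x$ is not constant on $G_y$. Hence $\Gamma$ has no isolated vertex if $G$ has no split variable. The second configuration, a star, can still occur.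

\begin{example}\label{ex:star}
Let $F_0$ be a tree clause-set with $m\ge1$ variables, $x$ a new variable, and $G=\{C\cup\{x\},\,C\cup\{\overline x\}:C\in F_0\}$. Then $G\in\mathcal{UHIT}$ with $c=2(m+1)$, $n=m+1$, so $\dim W=m$. The variable $x$ straddles every label and every label straddles $x$, so no variable is split. Two labels satisfy one of the cases of Lemma~\ref{lem:nonedge}. Thus $\Gamma$ is a star with center $x$ and $m$ leaves, and a maximum matching has a single edge.
\end{example}

The vectors on the edges of a star are not covered by \eqref{eq:gorth}. They are nevertheless independent. The idea is to restrict a linear relation to a minimal set $G_y$: by Lemma~\ref{lem:nonedge} the other leaves of the star are constant there, so the relation determines the sign of $y$ from the sign of $x$, and this is incompatible with $f_x\perp f_y$.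

\begin{lemma}\label{lem:star}
Let $x$ be a variable and $Z$ a set of variables with $x\notin Z$, pairwise non-adjacent in $\Gamma$, such that $x$ straddles every $z\in Z$. Then the family $(g_{xz})_{z\in Z}$ is linearly independent.
\end{lemma}

\begin{proof}
Suppose that $\sum_{z\in Z}c_zg_{xz}=0$ is a nontrivial relation. Discarding the $z$ with $c_z=0$, we may assume $c_z\neq0$ for all $z\in Z$. Choose $y\in Z$ with $|G_y|$ minimal. For $z\in Z\setminus\{y\}$ we have $g_{yz}=0$, and $G_z\subsetneq G_y$ is excluded by minimality. By Lemma~\ref{lem:nonedge}, either $G_y\cap G_z=\emptyset$, so that $f_z=0$ on $G_y$, or $G_y\subsetneq G_z$ with $f_z$ constant on $G_y$. In both cases $f_z$ has a constant value $\kappa_z$ on $G_y$.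

Let $C\in G_x\cap G_y$ and $\varepsilon=f_x(C)\in\{\pm1\}$. By \eqref{eq:g}, $g_{xz}(C)=(\varepsilon-a_{zx})f_z(C)-\varepsilon a_{xz}$ for all $z\in Z$, so the relation at $C$ reads
\[
c_y(\varepsilon-a_{yx})\,f_y(C)=\varepsilon\sum_{z\in Z}c_za_{xz}-\sum_{z\in Z\setminus\{y\}}c_z(\varepsilon-a_{zx})\,\kappa_z .
\]
The right side depends on $C$ only through $\varepsilon$. The number $a_{yx}$ is an average, with positive weights, of the values of $f_x$ on $G_y$; these lie in $\{-1,0,1\}$ and are not all equal, so $|a_{yx}|<1$ and $c_y(\varepsilon-a_{yx})\ne0$. Hence there are signs $s_+,s_-\in\{\pm1\}$ such that $f_y(C)=s_+$ for all $C\in G_y$ with $f_x(C)=+1$ and $f_y(C)=s_-$ for all $C\in G_y$ with $f_x(C)=-1$ (a sign is chosen arbitrarily if there is no such clause). Let $w_+$ and $w_-$ be the sums of $\lambda_C$ over these two sets of clauses. By Lemma~\ref{lem:orth},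
\[
0=\langle f_x,f_y\rangle=w_+s_+-w_-s_- .
\]
Taking absolute values gives $w_+=w_-$; this number is positive because $G_x\cap G_y\ne\emptyset$, and therefore $s_+=s_-$. So $f_y$ is constant on $G_x\cap G_y$, although $x$ occurs both with $y$ and with $\overline y$. This is a contradiction.
\end{proof}

The case $\delta(G)=2$ already shows how these facts combine. Suppose that $G$ has no split variable and $\dim W=1$. Then $\Gamma$ has no isolated vertex and no two disjoint edges, so it is a triangle or a star. In a star with center $x$ and two different leaves $y,y'$, the only variable that can straddle $y$ or $y'$ is their only neighbor $x$, and Lemma~\ref{lem:star} would give two independent vectors in $W$. So $\Gamma$ is a triangle or a single edge, and $n(G)\le3$. The clause-sets $\mathcal F_2$ and $\{ab,a\overline b,\overline ab,\overline a\overline b\}$ realize the two cases. In general a maximum matching cuts $V$ into groups, each of which is handled in one of these two ways.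

\begin{proposition}\label{prop:atoms}
If $G\in\mathcal{UHIT}$ has no split variable, then $n(G)\le3(\delta(G)-1)$.
\end{proposition}

\begin{proof}
Let $M$ be a matching of $\Gamma$ of maximum size and $I$ the set of vertices not covered by $M$. No two vertices of $I$ are adjacent, since such an edge could be added to $M$. For each $y\in I$ choose a variable $\varphi(y)$ straddling $y$. Then $y\varphi(y)$ is an edge, so $\varphi(y)\notin I$. For $e\in M$ put $I_e=\{y\in I:\varphi(y)\in e\}$; these sets partition $I$, and the sets $e\cup I_e$ ($e\in M$) partition $V$. If $y\ne y'$ in $I_e$ had $\varphi(y)\ne\varphi(y')$, then $e=\{\varphi(y),\varphi(y')\}$, and replacing $e$ by the edges $y\varphi(y)$ and $y'\varphi(y')$ would enlarge $M$. So if $|I_e|\ge2$, then $\varphi$ has a constant value $x_e\in e$ on $I_e$.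

For each $e=vw\in M$ choose vectors in $W$ as follows: the nonzero vector $g_{vw}$ if $|I_e|\le1$, and the vectors $g_{x_ey}$ ($y\in I_e$) if $|I_e|\ge2$, which are independent by Lemma~\ref{lem:star}. The pairs of variables used for $e$ lie in $e\cup I_e$, so by \eqref{eq:gorth} vectors chosen for different edges are orthogonal. Independent families spanning pairwise orthogonal subspaces are jointly independent. Since $2+j\le3\max(1,j)$ for all integers $j\ge0$, we conclude
\[
n(G)=\sum_{e\in M}\bigl(2+|I_e|\bigr)\le3\sum_{e\in M}\max(1,|I_e|)\le3\dim W=3(\delta(G)-1).\qedhere
\]
\end{proof}

\section{Splitting}\label{sec:splitting}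

We now remove a split variable. We first record what the partition looks like in the direction of an arbitrary variable $y$: each edge of the cube in that direction either lies inside one cell or joins a cell with the literal $y$ to a cell with the literal $\overline y$.

\begin{lemma}\label{lem:fiber}
Let $y\in V$ and let $\tau$ be an assignment to $V\setminus\{y\}$. Then exactly one of the following holds:
\begin{enumerate}
\item[(i)] $\tau$ falsifies a clause of $G\setminus G_y$, and it falsifies no $C\setminus\{y,\overline y\}$ with $C\in G_y$;
\item[(ii)] $\tau$ falsifies no clause of $G\setminus G_y$, and it falsifies some $C\setminus\{y\}$ with $y\in C\in G$ and some $D\setminus\{\overline y\}$ with $\overline y\in D\in G$.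
\end{enumerate}
In particular, $\tau$ falsifies some $C\setminus\{y\}$ with $y\in C\in G$ if and only if it falsifies some $D\setminus\{\overline y\}$ with $\overline y\in D\in G$.
\end{lemma}

\begin{proof}
Suppose $\tau$ falsifies $K\in G\setminus G_y$. Then $K$ is the only clause falsified by either extension of $\tau$ to $V$. If $\tau$ falsified $C\setminus\{y,\overline y\}$ with $C\in G_y$, one of the extensions would also falsify $C$. So (i) holds. Suppose $\tau$ falsifies no clause of $G\setminus G_y$. The extension making $y$ false falsifies a clause $C\in G_y$, which must contain the literal $y$; the other extension falsifies a clause $D$ containing $\overline y$. So (ii) holds.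
\end{proof}

Let $y$ be split in $G$, and let $P$ be the set of literals, on variables other than $y$, that lie in all clauses of $G_y$. As a subset of a clause, $P$ is a clause. Define
\[
G^+=\{C\setminus(P\cup\{y\}):y\in C\in G\},\qquad
G^-=\{C\setminus(P\cup\{\overline y\}):\overline y\in C\in G\},
\]
\[
G^\circ=(G\setminus G_y)\cup\{P\}.
\]
For a label $y$ of a tree clause-set, $P$ is the path from the root to $y$, the sets $G^\pm$ come from the two subtrees below $y$, and $G^\circ$ comes from the tree in which $y$ has become a leaf. The next lemma says that the picture is the same in general: the cells of $G_y$ partition the subcube of $P$, which becomes a single cell of $G^\circ$. The one difference is that $G^\circ$ may share variables with $G^+$ and $G^-$.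

\begin{lemma}\label{lem:split}
Let $y$ be split in $G$.
\begin{enumerate}
\item[(a)] The sets $\operatorname{var}(G^+)$, $\operatorname{var}(G^-)$, $\operatorname{var}(P)\cup\{y\}$ are pairwise disjoint, $y\notin\operatorname{var}(G^\circ)$, and $V=\{y\}\cup\operatorname{var}(G^\circ)\cup\operatorname{var}(G^+)\cup\operatorname{var}(G^-)$.
\item[(b)] The maps $C\mapsto C\setminus(P\cup\{y\})$ and $C\mapsto C\setminus(P\cup\{\overline y\})$ defining $G^+$ and $G^-$ are injective, $P\notin G\setminus G_y$, and $c(G)=c(G^\circ)+c(G^+)+c(G^-)-1$.
\item[(c)] $G^\circ,G^+,G^-\in\mathcal{UHIT}$.
\end{enumerate}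
\end{lemma}

\begin{proof}
(a) Every clause of $G_y$ contains $P$, hence no complement of a literal of $P$; so after the removal no variable of $P$, and not $y$, occurs in $G^+$ or $G^-$. A variable $x$ occurring in both $G^+$ and $G^-$ occurs with $y$ and with $\overline y$. As $y$ is split, $f_x$ is then a nonzero constant on $G_y$, so a literal of $x$ lies in $P$, which we have just excluded. By definition $y\notin\operatorname{var}(G^\circ)$. A variable $x\ne y$ of $G$ occurs in a clause of $G\setminus G_y$, or in $P$, or else in a clause of $G_y$ from which it is not removed; this gives the formula for $V$.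

\emph{The sets $G^\pm$.} Two different clauses containing the literal $y$ clash in a variable that is not $y$ and not in $\operatorname{var}(P)$, so their images still clash. Hence the first map is injective and $G^+$ is hitting; the same argument with $\overline y$ applies to $G^-$. Both are nonempty, because $y$ occurs in both signs. Let $\alpha$ and $\beta$ be arbitrary assignments to $\operatorname{var}(G^+)$ and $\operatorname{var}(G^-)$. By (a) there is an assignment $\tau$ to $V\setminus\{y\}$ that extends $\alpha$ and $\beta$ and falsifies $P$. For $y\in C\in G$, $\tau$ falsifies $C\setminus\{y\}$ if and only if $\alpha$ falsifies $C\setminus(P\cup\{y\})$, and likewise for $\overline y$ and $\beta$. By Lemma~\ref{lem:fiber}, $\alpha$ falsifies a clause of $G^+$ if and only if $\beta$ falsifies a clause of $G^-$. Some $\beta$ falsifies a clause of the nonempty set $G^-$, so every $\alpha$ falsifies a clause of $G^+$. Exchanging the roles, every $\beta$ falsifies a clause of $G^-$. Thus $G^+,G^-\in\mathcal{UHIT}$. It is the independence of $\alpha$ and $\beta$ that requires $y$ to be split.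

\emph{The set $G^\circ$.} Suppose $K\in G\setminus G_y$ does not clash with $P$; this includes the case $K=P$. Then some assignment $\tau$ to $V\setminus\{y\}$ falsifies both $K$ and $P$. Since $G^+$ is unsatisfiable, $\tau$ falsifies some $C\setminus(P\cup\{y\})$, hence $C\setminus\{y\}$, with $y\in C\in G$. This contradicts Lemma~\ref{lem:fiber}(i). So $G^\circ$ is hitting and $P\notin G\setminus G_y$. An assignment $\tau$ to $V\setminus\{y\}$ that falsifies no clause of $G\setminus G_y$ falsifies some $C\setminus\{y\}\supseteq P$ by Lemma~\ref{lem:fiber}(ii), hence $P$. So $G^\circ$ is unsatisfiable. Finally $|G\setminus G_y|=c(G^\circ)-1$ and $|G_y|=c(G^+)+c(G^-)$.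
\end{proof}

The next lemma relates split variables to nonsingularity; it is needed only for Theorem~\ref{thm:extremal}.

\begin{lemma}\label{lem:singular}
If a literal on $y$ lies in exactly one clause of $G$, then $y$ is split. Hence $G$ is nonsingular if it has no split variable.
\end{lemma}

\begin{proof}
After flipping $y$ we may assume that $C_0$ is the only clause containing the literal $y$. Let $\overline y\in D\in G$. By Lemma~\ref{lem:fiber}, every assignment to $V\setminus\{y\}$ falsifying $D\setminus\{\overline y\}$ falsifies $C_0\setminus\{y\}$. If a literal of $C_0\setminus\{y\}$ were not in $D$, some such assignment would make it true. Hence $C_0\setminus\{y\}\subseteq D$. A variable $x\neq y$ occurring with the literal $y$ occurs in $C_0$, so its literal in $C_0$ lies in all clauses of $G_y$, and $f_x$ is constant on $G_y$. Thus no variable straddles $y$. The last claim follows because every variable occurs in both signs.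
\end{proof}

\section{The decomposition and the proof of Theorem~\ref{thm:bound}}\label{sec:decomposition}

One would like to argue by induction, applying the bound to $G^\circ,G^+,G^-$. But nonsingularity is not inherited, for two reasons. The clause $P$ replaces all clauses of $G_y$, so a literal of $P$ loses occurrences in $G^\circ$. And the occurrences of a variable shared by $G^\circ$ and $G^\pm$ are divided among these sets. We therefore decompose completely and count globally. The first loss is recorded by marking the clause $P$. The second is paid for by deficiency: if $r$ variables of $G^\circ$ occur in $G^+$ or $G^-$, Lemma~\ref{lem:split} gives $n(G)=1+n(G^\circ)+n(G^+)+n(G^-)-r$, and so $\delta(G)-1$ exceeds $(\delta(G^\circ)-1)+(\delta(G^+)-1)+(\delta(G^-)-1)$ by exactly $r$.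

\subsection{The decomposition tree}

Fix $F\in\mathcal{UHIT}'$ with $n=n(F)\ge1$ and $k=\delta(F)$. We build a rooted tree whose \emph{nodes} carry members of $\mathcal{UHIT}$ in which some clauses are \emph{marked}. We denote a node by its clause-set, although different nodes may carry equal clause-sets.
\begin{itemize}
\item The root is $F$, with no marked clause.
\item A node without split variables is an \emph{atom} and has no children.
\item At any other node $G$ we choose a split variable $y$. Then $G$ is a \emph{split node labeled $y$}, with \emph{outer child} $G^\circ$ and \emph{inner children} $G^+$, $G^-$. In $G^\circ$ the clause $P$ is marked, and the clauses of $G\setminus G_y$ keep their status. A clause of $G^+$ or $G^-$ is marked if and only if the clause of $G_y$ from which it comes is marked; this clause is unique by Lemma~\ref{lem:split}(b).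
\end{itemize}
A child has fewer variables than its parent, so the tree is finite. A \emph{site} of a variable $v$ is a split node labeled $v$ or an atom in which $v$ occurs. By Lemma~\ref{lem:split}(a) and induction from the atoms upward,
\begin{equation}\label{eq:sites}
\text{a variable occurs in a node $N$ if and only if it has a site in the subtree rooted at $N$.}
\end{equation}
Let $m_v$ be the number of sites of $v$. By \eqref{eq:sites} for the root, $m_v\ge1$ exactly for $v\in\operatorname{var}(F)$. Let $t$ be the number of split nodes, $a$ the number of nontrivial atoms, $L$ the number of trivial atoms whose clause is unmarked, and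
\[
D=\sum_{H\text{ atom}}\bigl(\delta(H)-1\bigr)\ge0,\qquad E=\sum_{v\in\operatorname{var}(F)}(m_v-1)\ge0 .
\]
Every split node has three children, so there are $2t+1$ atoms. The three children of a split node contain together one more marked clause than the node, so the atoms contain together exactly $t$ marked clauses.

\begin{example}\label{ex:decomp}
Let $F=\{pya,\ py\overline a,\ p\overline yb,\ p\overline y\overline b,\ \overline pab,\ \overline pa\overline b,\ \overline p\,\overline ab,\ \overline p\,\overline a\overline b\}$. It is hitting with eight clauses of weight $\frac18$, and every literal occurs at least twice; so $F\in\mathcal{UHIT}'$ with $n=4$, $k=4$. The variable $y$ is split with $P=p$, and Figure~\ref{fig:decomp} shows a decomposition. All three children of the root are singular. In the outer child the literal $p$ occurs once, but in a marked clause, and the corresponding trivial atom is marked. In the inner children the literals on $a$ and $b$ occur once, in unmarked clauses, which produces four unmarked trivial atoms; but these two variables have a second site. Here $t=4$, there is one nontrivial atom, $D=1$, $E=2$, $L=4$, and $D+E=k-1$.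
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={font=\small}]
\node (r) at (0.6,0) {$F\quad[y]$};
\node (o) at (-3.6,-1.4) {$\{\underline{p},\ \overline pab,\ \overline pa\overline b,\ \overline p\,\overline ab,\ \overline p\,\overline a\overline b\}\quad[p]$};
\node (u) at (1.2,-1.4) {$\{a,\overline a\}\quad[a]$};
\node (w) at (4.2,-1.4) {$\{b,\overline b\}\quad[b]$};
\node (o1) at (-5.6,-2.8) {$\{\underline{\bot}\}$};
\node (o2) at (-4.5,-2.8) {$\{\underline{\bot}\}$};
\node (o3) at (-2.4,-2.8) {$\{ab,a\overline b,\overline ab,\overline a\overline b\}$};
\node (u1) at (0.3,-2.8) {$\{\underline{\bot}\}$};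
\node (u2) at (1.2,-2.8) {$\{\bot\}$};
\node (u3) at (2.1,-2.8) {$\{\bot\}$};
\node (w1) at (3.3,-2.8) {$\{\underline{\bot}\}$};
\node (w2) at (4.2,-2.8) {$\{\bot\}$};
\node (w3) at (5.1,-2.8) {$\{\bot\}$};
\draw[dashed] (r)--(o) (o)--(o1) (u)--(u1) (w)--(w1);
\draw (r)--(u) (r)--(w) (o)--(o2) (o)--(o3) (u)--(u2) (u)--(u3) (w)--(w2) (w)--(w3);
\end{tikzpicture}
\caption{A decomposition of $F=\{pya,\,py\overline a,\,p\overline yb,\,p\overline y\overline b,\,\overline pab,\,\overline pa\overline b,\,\overline p\,\overline ab,\,\overline p\,\overline a\overline b\}$. The chosen split variable of a node is in brackets, a dashed edge leads to the outer child $G^\circ$, solid edges lead to the inner children $G^+$ and $G^-$, and marked clauses are underlined. The nine nodes in the bottom row are the atoms.}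
\label{fig:decomp}
\end{figure}

\subsection{The count}

\begin{lemma}\label{lem:count}
With sums over all atoms $H$, the following hold:
\begin{align}
n&=t+\textstyle\sum_Hn(H)-E,\label{eq:n}\\
k-1&=D+E,\label{eq:k}\\
\textstyle\sum_Hn(H)&\le3D\quad\text{and}\quad a\le D,\label{eq:atoms}\\
t&\le L+a-1.\label{eq:t}
\end{align}
\end{lemma}

\begin{proof}
Each split node is a site of one variable and each atom $H$ is a site of $n(H)$ variables, all in $\operatorname{var}(F)$. So $n+E=\sum_vm_v=t+\sum_Hn(H)$, which is \eqref{eq:n}. Applying Lemma~\ref{lem:split}(b) at each split node gives $c(F)=\sum_Hc(H)-t$. As there are $2t+1$ atoms,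
\[
c(F)-1=\sum_H\bigl(c(H)-1\bigr)+(2t+1)-t-1=D+\sum_Hn(H)+t=D+E+n,
\]
which is \eqref{eq:k}. Summing Proposition~\ref{prop:atoms} over the atoms gives the first part of \eqref{eq:atoms}. The proposition also shows that a nontrivial atom has $\delta(H)-1\ge1$, while a trivial atom has $\delta(H)-1=0$; so $a\le D$. Finally, there are $2t+1-a$ trivial atoms, and at most $t$ of them have a marked clause, so $L\ge t+1-a$.
\end{proof}

It remains to bound $L$. Nonsingularity has not been used yet, and without it $L$ is unbounded: for a tree clause-set, \eqref{eq:n}--\eqref{eq:t} give $D=E=a=0$, $t=n$ and $L\ge n+1$. An unmarked trivial atom comes from a literal that occurs only once, in an unmarked clause, at some split node. The next lemma shows that in a nonsingular $F$ this happens only for variables with several sites, that is, for variables counted by $E$.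

\begin{lemma}\label{lem:trace}
Let $N$ be a split node labeled $y$ with $m_y=1$, and let $\ell\in\{y,\overline y\}$. Then the literal $\ell$ lies in at least two clauses of $N$ or in a marked clause of $N$.
\end{lemma}

\begin{proof}
Call a node \emph{good} if $\ell$ lies in at least two of its clauses or in a marked one. The root is good because $F$ is nonsingular. Let $G\ne N$ be a good node on the path from the root to $N$; we show that the next node $G'$ on the path is good. The only site of $y$ is $N$. So $G$ is a split node with a label $z\ne y$, and by \eqref{eq:sites} the variable $y$ occurs in no child of $G$ other than $G'$. Let $P$ be the common part of the clauses of $G_z$, as in Section~\ref{sec:splitting}.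

Let $G'=G^\circ$. If some $K\in G_z$ contains $\ell$, then $K\setminus(P\cup\{z,\overline z\})$ is a clause of an inner child and does not contain $\ell$; so $\ell$ lies in the marked clause $P$ of $G'$. Otherwise all clauses of $G$ containing $\ell$ lie in $G\setminus G_z$ and pass to $G'$ with their marks.

Let $G'=G^+$; for $G'=G^-$ exchange $z$ and $\overline z$. Since $y$ does not occur in $G^\circ$, we have $\ell\notin P$, and no clause of $G\setminus G_z$ contains $\ell$. A clause containing $\overline z$ and $\ell$ would give a clause of $G^-$ containing $\ell$, which does not exist. So all clauses of $G$ containing $\ell$ contain the literal $z$, and the map $K\mapsto K\setminus(P\cup\{z\})$ to $G^+$ is injective, preserves marks and does not remove $\ell$. In all cases $G'$ is good.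
\end{proof}

\begin{lemma}\label{lem:L}
$L\le4E$.
\end{lemma}

\begin{proof}
Consider a trivial atom with unmarked clause. It is not the root, since $n\ge1$. It is not an outer child, since an outer child contains the marked clause $P$. So it is an inner child of a split node $N$, belonging to a literal $\ell\in\{y,\overline y\}$ where $y$ is the label of $N$. By Lemma~\ref{lem:split}(b), $\ell$ lies in exactly one clause of $N$, and this clause is unmarked. Lemma~\ref{lem:trace} gives $m_y\ge2$. There are at most $m_v$ split nodes labeled $v$, each with two inner children, and $2m\le4(m-1)$ for $m\ge2$. Hence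
\[
L\le\sum_{v:\,m_v\ge2}2m_v\le\sum_{v:\,m_v\ge2}4(m_v-1)=4E.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bound}]
By \eqref{eq:t}, Lemma~\ref{lem:L} and \eqref{eq:atoms} we have $t\le L+a-1\le4E+D-1$. Then \eqref{eq:n}, \eqref{eq:atoms}, $E\ge0$ and \eqref{eq:k} give
\begin{equation}\label{eq:final}
n\le(4E+D-1)+3D-E=4D+3E-1\le4(D+E)-1=4k-5 .
\end{equation}
So every $F\in\mathcal{UHIT}'$ of deficiency $k$ has $n(F)\le\max(0,4k-5)$.
\end{proof}

Inequality \eqref{eq:final} shows that a unit of deficiency spent in the atoms yields at most four variables, while a unit spent on a repeated variable yields at most three. This gap determines the extremal clause-sets.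

\section{The extremal clause-sets}\label{sec:extremal}

\begin{lemma}\label{lem:F2}
Every $H\in\mathcal{UHIT}'$ with $n(H)=3$ and $\delta(H)=2$ is a copy of $\mathcal F_2$.
\end{lemma}

\begin{proof}
$H$ has five clauses, and none is empty, since $\bot$ clashes with no clause. Let $h_i$ be the number of clauses of size $i$. Then $h_1+h_2+h_3=5$, and $\sum_C2^{-|C|}=1$ gives $4h_1+2h_2+h_3=8$. Subtracting, $3h_1+h_2=3$. If $h_1=1$, all other clauses contain the complement of the literal in the clause of size one, so this literal occurs only once, contrary to nonsingularity. Hence $h_1=0$, $h_2=3$, $h_3=2$.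

If two clauses of size two had the same variables, the third variable would occur in at most $1+2=3$ clauses, while nonsingularity requires four. So the clauses of size two have the variable sets $\{a,b\}$, $\{b,c\}$, $\{c,a\}$, and any two of them clash in their one common variable. Flip $a$ and $b$ so that the first is $a\overline b$. The second then contains the literal $b$; flip $c$ so that it is $b\overline c$. The third contains $\overline a$ and $c$, so it is $c\overline a$. An assignment falsifies none of these three clauses exactly when $b$ implies $a$, $c$ implies $b$ and $a$ implies $c$, that is, when $a,b,c$ have the same value. Each clause of size three is falsified by one assignment only, so these two clauses are $abc$ and $\overline a\overline b\overline c$.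
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:extremal}]
That the listed compositions are extremal was shown in Section~\ref{sec:intro}. Conversely let $F\in\mathcal{UHIT}'$ with $\delta(F)=k\ge2$ and $n(F)=4k-5$, and fix a decomposition as in Section~\ref{sec:decomposition}.

\emph{The atoms.} Equality in the last step of \eqref{eq:final} gives $E=0$. So $m_v=1$ for all $v\in\operatorname{var}(F)$, $L=0$ by Lemma~\ref{lem:L}, and $D=k-1$ by \eqref{eq:k}. Now \eqref{eq:n} reads $t+\sum_Hn(H)=4D-1$, while $t\le a-1\le D-1$ and $\sum_Hn(H)\le3D$. Therefore $a=D$, $t=a-1$ and $\sum_Hn(H)=3D$. Each of the $a$ nontrivial atoms contributes at least $1$ to $D=a$, so each has deficiency $2$. By Proposition~\ref{prop:atoms} each has at most three variables, and since the total is $3a$, each has exactly three. Atoms are nonsingular by Lemma~\ref{lem:singular}, so by Lemma~\ref{lem:F2} every nontrivial atom is a copy of $\mathcal F_2$. There are $2t+1-a=t$ trivial atoms, all with a marked clause because $L=0$. These are all of the $t$ marks, so the nontrivial atoms have no marked clause.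

\emph{Reassembling the tree.} The outer children contain marked clauses, so the induction needs a class that allows them. Let $\mathcal T$ be the class of clause-sets with marks that can be written as a tree composition $T[H_b]$ in which each $H_b$ is $\{\bot\}$ or a copy of $\mathcal F_2$, and the marked clauses are exactly the path clauses $\pi(b)$ of the leaves $b$ with $H_b=\{\bot\}$. We show by induction from the atoms upward that every node belongs to $\mathcal T$. For atoms this was just proved, with $T$ a single vertex.

Let $G$ be a split node labeled $y$, and let $G^\circ,G^+,G^-\in\mathcal T$ with trees $T^\circ,T^+,T^-$. The marked clause $P$ of $G^\circ$ is the path clause of a leaf $b_0$ of $T^\circ$ carrying $\{\bot\}$. Turn $b_0$ into an inner vertex labeled $y$, attach $T^+$ below the edge $y$ and $T^-$ below the edge $\overline y$, and let all leaves of the resulting tree $T$ carry the same clause-sets as before. The conditions of Definition~\ref{def:tree} hold. Indeed, by Lemma~\ref{lem:tree}(a) the labels and leaf variables used for each child are the variables of that child; $y$ occurs in no child by Lemma~\ref{lem:split}(a); and a variable occurring in two children would, by \eqref{eq:sites},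 have sites in two disjoint subtrees of the decomposition, whereas $m_v=1$ for all $v$. The composition over $T$ consists of the clauses of $G^\circ\setminus\{P\}=G\setminus G_y$, the clauses $P\cup\{y\}\cup K$ with $K\in G^+$, and the clauses $P\cup\{\overline y\}\cup K$ with $K\in G^-$; the last two families together form $G_y$. So the composition is $G$. The marked clauses of $G$ are those coming from marked clauses of $G^\circ\setminus\{P\}$, $G^+$ and $G^-$, and these are the path clauses of the leaves of $T$ carrying $\{\bot\}$. Thus $G\in\mathcal T$.

In particular $F\in\mathcal T$. Since $F$ has no marked clause, every leaf carries a copy of $\mathcal F_2$. If there are $\ell$ leaves, Lemma~\ref{lem:tree}(a) gives $\delta(F)-1=\ell$, so $\ell=k-1$.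
\end{proof}

\begin{thebibliography}{1}

\bibitem{KZ}
Oliver Kullmann and Xishun Zhao,
\emph{Unsatisfiable hitting clause-sets with three more clauses than variables},
arXiv:1604.01288 (2016).

\end{thebibliography}
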